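# Area-Preserving Circle Diffeomorphisms and Smooth Conjugacy on the Limit Set

## 1. A first guess: the conjugacy should be smooth where it is determined

Let a group act on the circle by smooth diffeomorphisms, and suppose that the induced action on pairs of distinct points preserves an area form. It is a known result, recalled below, that such an action is topologically the action of a subgroup of $\mathrm{PSL}(2,\mathbb R)$. The topological conjugacy is rigid on the limit set, and very flexible off it. So one asks: is it smooth on the limit set? The answer one would first guess is yes. An invariant area form is a rigid object, and the examples one can write down quickly all agree with the guess. We make the question precise and then test it.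

Throughout, smooth means $C^\infty$, and $\mathbb S^1=\mathbb R/\mathbb Z$ is positively oriented. We identify $\mathbb S^1$ with $\mathbb{RP}^1$ by the affine coordinate $u=\tan \pi x$. $\mathrm{Diff}(\mathbb S^1)$ is the group of smooth orientation-preserving diffeomorphisms. Let $\mathcal C=\mathbb S^1\times\mathbb S^1\setminus\Delta$ be the space of pairs of distinct points. A representation $\rho:\Gamma\to\mathrm{Diff}(\mathbb S^1)$ acts on $\mathcal C$ diagonally; we write $\gamma x$ and $\gamma(x,y)$ for the actions and $\gamma'$ for $\rho(\gamma)'$.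

**Definition (area-preserving).** $\rho$ is area-preserving if the diagonal action preserves a smooth volume form on $\mathcal C$.

Since $\mathcal C$ is connected, we may take the form to be $\omega=f\,dx\wedge dy$ with $f>0$. Invariance reads
$$f(\gamma x,\gamma y)\,\gamma'(x)\,\gamma'(y)=f(x,y).\tag{1}$$

The model is $\mathrm{PSL}(2,\mathbb R)$ acting on $\mathbb{RP}^1$ with the standard form
$$\omega_0=\frac{4\,du\wedge dv}{(u-v)^2}=\frac{4\pi^2\,dx\wedge dy}{\sin^2\pi(x-y)}\qquad(u=\tan\pi x,\ v=\tan\pi y).\tag{2}$$
The second expression follows from $u-v=\sin\pi(x-y)/(\cos\pi x\cos\pi y)$ and $du=\pi\,dx/\cos^2\pi x$; it shows that $\omega_0$ is smooth on all of $\mathcal C$. It is invariant: for $g(u)=\frac{au+b}{cu+d}$ with $ad-bc=1$ one has $g(u)-g(v)=\frac{u-v}{(cu+d)(cv+d)}$ and $g'(u)=(cu+d)^{-2}$.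

**Definition (Fuchsian, non elementary).** A representation is Fuchsian if it takes values in $\mathrm{PSL}(2,\mathbb R)$ acting projectively. It is non elementary if $\rho(\Gamma)$ preserves no probability measure on $\mathbb S^1$.

Non-elementarity excludes finite orbits (average the point masses) and groups topologically conjugate to groups of rotations. For subgroups of $\mathrm{PSL}(2,\mathbb R)$ it is the usual notion: no fixed point in the closed disc and no invariant pair of boundary points.

**Known result (used freely).** If $\rho:\Gamma\to\mathrm{Homeo}(\mathbb S^1)$ preserves a continuous volume form on $\mathcal C$, then $\rho$ is conjugate in $\mathrm{Homeo}(\mathbb S^1)$ to a representation into $\mathrm{PSL}(2,\mathbb R)$. For a non elementary such $\rho$, the limit set $L=L_{\rho(\Gamma)}$ is the unique minimal nonempty closed $\rho(\Gamma)$-invariant subset of $\mathbb S^1$; it is either $\mathbb S^1$ or a Cantor set.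

In both cases $L$ is perfect. We write $L^{(2)}=L\times L\setminus\Delta$.

**Definition (smoothness on a closed set).** For $C\subset\mathbb S^1$ closed, $f:C\to\mathbb S^1$ is $C^k$ in the Whitney sense if it admits at every point of $C$ a Taylor expansion of order $k$ with continuous coefficients; equivalently, $f$ is the restriction of a $C^k$ map of $\mathbb S^1$. A map $f:C_1\to C_2$ between Cantor sets is a diffeomorphism if it is a cyclic-order-preserving homeomorphism such that $f$ and $f^{-1}$ are $C^k$ in the Whitney sense for every $k$; equivalently, $f$ is the restriction of a smooth circle diffeomorphism. When $L=\mathbb S^1$, "diffeomorphism" has its ordinary meaning.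

At a point of a perfect set, the derivatives of a smooth extension are determined by the restriction, so we may speak of $f'$ on $C$. One small example should be kept in mind. On the middle-third Cantor set, the real function equal to $0$ on the left half and $1$ on the right half is Whitney smooth with all derivatives zero, yet it is not constant: on a Cantor set, derivatives do not determine a function up to a constant.

**Definition ($L$-differentially Fuchsian).** A non elementary $\rho$ is $L$-differentially Fuchsian if there is $h\in\mathrm{Homeo}(\mathbb S^1)$ such that $h\rho h^{-1}$ is Fuchsian and $h_{/L}:L\to h(L)$ is a diffeomorphism.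

**Problem.** If $\rho:\Gamma\to\mathrm{Diff}(\mathbb S^1)$ is non elementary and area-preserving, is it $L$-differentially Fuchsian?

The problem comes from Daniel Monclair, "Differentiable conjugacy for groups of area preserving circle diffeomorphisms", arXiv:1402.0424 (2014). We test the guess "yes".

*Smooth conjugates.* If $\rho=\psi^{-1}j\psi$ with $j$ Fuchsian and $\psi$ a smooth diffeomorphism, then $\rho$ preserves $(\psi\times\psi)^*\omega_0$, and for $\psi$ orientation-preserving $h=\psi$ is as required. The guess passes, trivially.

*One element.* Consider a single diffeomorphism with two fixed points. In $\mathrm{PSL}(2,\mathbb R)$ the derivatives at the two fixed points of a hyperbolic element are inverse to each other, and away from one fixed point the element is linear in a suitable coordinate. An invariant area form forces exactly this.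

**Lemma 1.** Let $\gamma\in\mathrm{Diff}(\mathbb S^1)$, $\gamma\neq\mathrm{id}$, satisfy (1) and fix two points $p\ne q$. Put $\lambda=\gamma'(p)$. Then $\gamma'(q)=\lambda^{-1}\neq1$. The map $D(y)=\int_q^yf(p,t)\,dt$ is a diffeomorphism $\mathbb S^1\setminus\{p\}\to\mathbb R$ with $D\circ\gamma=\lambda^{-1}D$. Likewise $\int f(x,q)\,dx$ diverges at both ends of $\mathbb S^1\setminus\{q\}$.

*Proof.* Equation (1) at $(p,q)$ gives $\gamma'(p)\gamma'(q)=1$. Equation (1) at $(p,y)$ gives $f(p,\gamma y)\gamma'(y)=\lambda^{-1}f(p,y)$. Since $\gamma q=q$, the substitution $t\mapsto\gamma t$ gives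
$$D(\gamma y)=\int_q^{y}f(p,\gamma t)\gamma'(t)\,dt=\lambda^{-1}D(y).$$
As $f>0$, $D$ is a diffeomorphism onto an open interval containing $0$. If $\lambda=1$, then $D\circ\gamma=D$ and $\gamma=\mathrm{id}$, which is excluded. So $\lambda\neq1$, and the image of $D$, being invariant under multiplication by $\lambda^{\pm1}$, is $\mathbb R$. For the last claim, run the same argument with the equation $f(\gamma x,q)\gamma'(x)=\lambda f(x,q)$ and $\int_p^xf(t,q)\,dt$. $\blacksquare$

So each element separately looks Fuchsian, even smoothly. The guess passes again.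

*Two elements.* Suppose $\rho$ is $L$-differentially Fuchsian via $h$, and $j=h\rho h^{-1}$. If $x\in L$ is fixed by $\rho(\gamma)$, choose $x_m\in L\setminus\{x\}$ with $x_m\to x$. Since $h_{/L}$ has a nonzero derivative at $x$,
$$j(\gamma)'(h(x))=\lim_m\frac{h(\gamma x_m)-h(x)}{h(x_m)-h(x)}=\lim_m\frac{\gamma x_m-x}{x_m-x}=\gamma'(x).\tag{3}$$
Now a projective map with a fixed point is conjugate in $\mathrm{PSL}(2,\mathbb R)$ to $u\mapsto\frac{au}{cu+a^{-1}}$, fixing $u=0$ with derivative $a^2$ and trace $\pm(a+a^{-1})$. So if $g\in\mathrm{PSL}(2,\mathbb R)$ has a fixed point with derivative $\mu\ne1$, then $g$ is hyperbolic and each lift to $\mathrm{SL}(2,\mathbb R)$ has $|\mathrm{tr}|=\mu^{1/2}+\mu^{-1/2}$. Finally, $Y+Y^{-1}=\mathrm{tr}(Y)\,I$ for $Y\in\mathrm{SL}(2,\mathbb R)$ (Cayley–Hamilton), hence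
$$\mathrm{tr}(XY)+\mathrm{tr}(XY^{-1})=\mathrm{tr}X\,\mathrm{tr}Y.\tag{4}$$
So the guess predicts a relation between the derivatives of $a$, $b$, $ab$ and $ab^{-1}$ at their fixed points. Equation (1) gives $\gamma'(p)\gamma'(q)=1$ for each element, but nothing that visibly ties four elements together. This is the first test the guess might fail. It does fail: Theorem A gives an action of the free group $F_2$ for which (4) is violated. On the other hand the guess is correct when $L=\mathbb S^1$ or when the preserved form is real-analytic (Theorem B). In general it holds exactly when a Ptolemy relation holds on $L$ (Theorem C), and it fails arbitrarily close to every Fuchsian Schottky group (Theorem D). We begin with the positive case, because it shows precisely where the natural approach needs $L=\mathbb S^1$.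

## 2. Invariant functions and curvature

In this section $\rho$ is non elementary and preserves $\omega=f\,dx\wedge dy$, $f>0$. By the known result $\rho=h_0^{-1}j_0h_0$ with $j_0$ Fuchsian and non elementary; composing $h_0$ with $u\mapsto-u$, which normalizes $\mathrm{PSL}(2,\mathbb R)$, we may take $h_0$ orientation-preserving. Call $\gamma$ hyperbolic if $j_0(\gamma)$ is. Then $\rho(\gamma)$ has exactly two fixed points, one attracting and one repelling for the whole circle minus the other. Let $H$ be the set of all fixed points of hyperbolic elements.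

*$H$ is an infinite, dense subset of $L$.* A non elementary subgroup of $\mathrm{PSL}(2,\mathbb R)$ contains hyperbolic elements (Beardon, *The Geometry of Discrete Groups*, §5.1), so $H\ne\emptyset$. $H$ is invariant, by conjugating elements, hence infinite, as there are no finite orbits. If $p$ is the attracting fixed point of $\gamma$, pick $x\in L$ different from the repelling one; then $\gamma^nx\to p$, so $p\in L$. Using $\gamma^{-1}$ for repelling points, $H\subset L$. The closure of $H$ is closed, invariant, nonempty and contained in $L$, so it is $L$.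

**Lemma 2.** Let $E=L^{(2)}$ or $E=(L\times\mathbb S^1\cup\mathbb S^1\times L)\setminus\Delta$. Every continuous $\Gamma$-invariant function $F$ on $E$ is constant.

*Proof.* Each $p\in H$ is the repelling fixed point of some hyperbolic $\gamma$; let $q$ be the other one. For $(p,y)\in E$, $F(p,y)=F(p,\gamma^ny)\to F(p,q)$. So $F(p,\cdot)$ is a constant $k(p)$; in the same way $F(\cdot,p)$ is a constant $k'(p)$. For $p_1\ne p_2$ in $H$, $k(p_1)=F(p_1,p_2)=k'(p_2)$. Given $p_1,p_1'\in H$, choose $p_2\in H$ different from both: $k(p_1)=k'(p_2)=k(p_1')$. So $k$ is constant, and $k'$ is the same constant. Since $H$ is dense in $L$, the set of points of $E$ with a coordinate in $H$ is dense in $E$, and $F$ is constant. $\blacksquare$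

Two consequences. First, $f(x,y)/f(y,x)$ is invariant by (1), so on $L^{(2)}$ it is a positive constant; exchanging $x$ and $y$ shows that this constant equals its inverse. Hence $f$ is symmetric on $L^{(2)}$.

**Definition (curvature).** The curvature of $f\,dx\wedge dy$ is
$$\kappa=\frac1f\,\partial_x\partial_y\log f.\tag{5}$$

Replacing $f(x,y)$ by $f(\psi x,\psi y)\psi'(x)\psi'(y)$ adds to $\log f\circ(\psi\times\psi)$ a function of $x$ and a function of $y$, so $\partial_x\partial_y\log f$ and $f$ are multiplied by the same factor $\psi'(x)\psi'(y)$. So $\kappa$ does not depend on coordinates $(\psi(x),\psi(y))$, and by (1) it is $\Gamma$-invariant. For $f=4/(x-y)^2$ we get $\partial_x\partial_y\log f=-2/(x-y)^2$ and $\kappa=-\frac12$. For $f=1$, $\kappa=0$. The second consequence of Lemma 2 is that $\kappa$ equals a constant $K$ on $(L\times\mathbb S^1\cup\mathbb S^1\times L)\setminus\Delta$.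

## 3. Constant curvature gives a projective structure

**Theorem B.** For a non elementary $\rho$ the following are equivalent:

- (i) $\rho$ is conjugate by a smooth diffeomorphism of $\mathbb S^1$ to a Fuchsian representation;
- (ii) $\rho$ preserves a smooth area form on $\mathcal C$ of constant curvature.

If $L_{\rho(\Gamma)}=\mathbb S^1$, every preserved smooth area form has constant curvature; the same holds for every real-analytic preserved form. In particular, area-preserving with $L=\mathbb S^1$ implies $L$-differentially Fuchsian.

The implication (i)$\Rightarrow$(ii) is the pull-back of $\omega_0$, of curvature $-\frac12$.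

**Step 1: the two cases of constant curvature.** By Lemma 2, $\kappa=K$ on $L\times\mathbb S^1\setminus\Delta$. If $L=\mathbb S^1$ this is all of $\mathcal C$. If $f$ is analytic, then for each $y$ the function $\kappa(\cdot,y)$ is analytic on the interval $\mathbb S^1\setminus\{y\}$ and equals $K$ on $L\setminus\{y\}$. Since $L$ is perfect, this set has an accumulation point in the interval, so $\kappa\equiv K$.

From now on $\kappa\equiv K$ on $\mathcal C$; we prove (i). The value of $K$ plays no role.

**Step 2: an invariant Schwarzian.** The purpose is to extract from $f$ a function of $x$ alone that transforms like a Schwarzian derivative. Put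
$$\mathcal S=\partial_x^2\log f-\tfrac12(\partial_x\log f)^2 .$$
Since $\partial_x\partial_y\log f=\kappa f$,
$$\partial_y\mathcal S=\partial_x(\kappa f)-(\partial_x\log f)\,\kappa f=f\,\partial_x\kappa,\tag{6}$$
which vanishes here. As $\mathbb S^1\setminus\{x\}$ is connected, $\mathcal S(x,y)=\sigma(x)$ for a function $\sigma$, smooth on $\mathbb S^1$ (locally in $x$, compute it with a fixed $y$).

Write $w=\partial_x\log f$. Differentiating the logarithm of (1) in $x$ once and twice gives
$$w(x,y)=w(\gamma x,\gamma y)\gamma'(x)+\frac{\gamma''}{\gamma'}(x),\qquad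
w_x(x,y)=w_x(\gamma x,\gamma y)\gamma'(x)^2+w(\gamma x,\gamma y)\gamma''(x)+\Big(\frac{\gamma''}{\gamma'}\Big)'(x).$$
In $w_x-\frac12w^2$ the terms $w(\gamma x,\gamma y)\gamma''(x)$ cancel, and we obtain, with $\mathrm{Sch}(\gamma)=(\gamma''/\gamma')'-\frac12(\gamma''/\gamma')^2$,
$$\sigma(x)=\sigma(\gamma x)\gamma'(x)^2+\mathrm{Sch}(\gamma)(x).\tag{7}$$

**Step 3: the developing map.** We integrate $\sigma$. Regard $\sigma$ as a periodic function on $\mathbb R$, let $u_1,u_2$ be independent solutions on $\mathbb R$ of $u''+\frac12\sigma u=0$, and let $D=[u_1:u_2]:\mathbb R\to\mathbb{RP}^1$. The Wronskian is a nonzero constant, so $D$ is a local diffeomorphism; it is classical that its Schwarzian is $\sigma$. Order $u_1,u_2$ so that $D$ preserves orientation. Let $\tilde\Gamma$ be the group of all lifts to $\mathbb R$ of elements of $\rho(\Gamma)$. For $g\in\tilde\Gamma$, the chain rule $\mathrm{Sch}(D\circ g)=(\mathrm{Sch}(D)\circ g)\,g'^2+\mathrm{Sch}(g)$ and (7) show that $D\circ g$ and $D$ have the same Schwarzian on the connected set $\mathbb R$. Hence $D\circ g=\theta(g)D$ for a projective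 map $\theta(g)$. It is unique because $D(\mathbb R)$ is infinite, and preserves orientation, so $\theta:\tilde\Gamma\to\mathrm{PSL}(2,\mathbb R)$ is a homomorphism. The translation $x\mapsto x+1$ belongs to $\tilde\Gamma$ and is central there. Put $T=\theta(x\mapsto x+1)$.

**Step 4: $T=1$.** This makes $D$ descend to the circle. Suppose $T\neq1$. An element commuting with $T$ preserves its fixed points: if $T$ is hyperbolic, it fixes both (attracting goes to attracting); if $T$ is parabolic, it fixes the fixed point and commutes with a translation, so in the chart where that point is $\infty$ it is a translation; if $T$ is elliptic, it fixes the interior fixed point. So the centralizer of $T$ lies in a one-parameter group, generated by a vector field $X$ on $\mathbb{RP}^1$ with two, one or no zeros. As $T$ is central in $\theta(\tilde\Gamma)$, $\theta(\tilde\Gamma)$ lies in this group and so preserves $X$. If $D^{-1}(\{X=0\})\neq\emptyset$, this is a closed discrete $\tilde\Gamma$-invariant subset of $\mathbb R$, and it projects to a finite $\rho(\Gamma)$-invariant subset of $\mathbb S^1$.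 If it is empty, the pull-back by $D$ of the $1$-form dual to $X$ is a nowhere vanishing $\tilde\Gamma$-invariant $1$-form on $\mathbb R$; it descends to $\mathbb S^1$ and gives a finite $\rho(\Gamma)$-invariant measure. Both contradict non-elementarity.

**Step 5: the degree is one.** By Step 4, $D$ induces a local diffeomorphism, hence a covering $\mathbb S^1\to\mathbb{RP}^1$ of some degree $m\ge1$, with $D\rho(\gamma)=\theta(\gamma)D$, where $\theta(\gamma)$ is now defined for $\gamma\in\Gamma$. Let $\gamma$ be hyperbolic with fixed points $p,q$. Then $\theta(\gamma)$ fixes $D(p)$, so $\gamma$ preserves the fiber through $p$; it preserves its cyclic order and fixes $p$, so it fixes all $m$ points of the fiber. As $\gamma$ has exactly two fixed points, either $m=1$, or $m=2$ and $D(p)=D(q)$. In the latter case, differentiating $D\rho(\gamma)=\theta(\gamma)D$ at $p$ and $q$ gives $\gamma'(p)=\theta(\gamma)'(D(p))=\gamma'(q)$; with $\gamma'(p)\gamma'(q)=1$ this gives $\gamma'(p)=1$, contradicting Lemma 1. So $m=1$, and $D$ is a smooth diffeomorphism conjugating $\rho$ to $\theta$. This proves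 (i); when $L=\mathbb S^1$, take $h=D$. $\blacksquare$

When the form is real-analytic, the restriction of $D$ to $L$ shows that $\rho$ is $L$-differentially Fuchsian as well.

## 4. A Schwarzian on a Cantor set does not integrate

Suppose now that $L$ is a Cantor set. How much of Section 3 survives? More than one expects. For $x\in L$ and $y\ne x$, the function $\kappa(\cdot,y)$ equals $K$ on $L\setminus\{y\}$, and $x$ is not isolated in $L$, so $\partial_x\kappa(x,y)=0$. By (6), $\mathcal S(x,\cdot)$ is still constant for every $x\in L$. So $\sigma$ exists as a Whitney smooth function on $L$, and it satisfies (7) there.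

The argument stops at Step 3, at the words "same Schwarzian on the connected set $\mathbb R$". Let $L=L'\sqcup L''$ be a partition into two nonempty open and closed pieces, and consider the map equal to the identity on $L''$ and to a projective map $A\neq1$ on $L'$. It is locally projective on $L$, so its Schwarzian vanishes at every point of $L$; but each piece is infinite and a projective map is determined by three points, so it is not the restriction of one projective map. On a Cantor set, the Schwarzian determines a map only up to a projective map on each piece, and the pieces may be chosen independently.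

This suggests looking for counterexamples made of locally simple maps whose pieces do not fit together. The maps will be locally affine near $L$ in Section 6, and locally projective in Section 9. One then needs a device which produces a global invariant area form from prescribed local ones.

## 5. Extending an area form from the limit set

Let $\Gamma$ be free on $k\ge2$ generators, $S$ the set of generators and their inverses, $\hat s=s^{-1}$. For $s\in S$ we are given closed arcs $I_s$ contained in open arcs $J_s$, with the $\overline{J_s}$ pairwise disjoint, and $\rho:\Gamma\to\mathrm{Diff}(\mathbb S^1)$, $\rho_s=\rho(s)$. For a reduced word put $I_{s_1\dots s_n}=\rho(s_1\cdots s_{n-1})I_{s_n}$. Let $\tau(x,y)=(y,x)$; it commutes with diagonal actions. Assume: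

- (H1) $\rho_s(\mathbb S^1\setminus\mathrm{int}\,I_{\hat s})=I_s$ for all $s$.
- (H2) $\varepsilon_n:=\max_{|w|=n}\mathrm{diam}\,I_w\to0$.
- (H3) For $c\ne d$ in $S$ there is a smooth positive area form $\omega_{cd}$ on $J_c\times J_d$, with $\tau^*\omega_{cd}=-\omega_{dc}$, such that for $c\neq\hat s$ and $d\ne s$
$$s^*\omega_{sd}=\omega_{c\hat s}\quad\text{on }J_c\times\rho_{\hat s}(J_d).\tag{8}$$

From (H1), $\rho_s(\mathbb S^1\setminus I_{\hat s})=\mathrm{int}\,I_s$ and $\rho_s(\mathrm{int}\,I_{\hat s})=\mathbb S^1\setminus I_s$. If $c\neq\hat s$, then $J_c$ is disjoint from $I_{\hat s}$, so $\rho_s(J_c)\subset\mathrm{int}\,I_s$. In particular (8) makes sense: $\rho_{\hat s}(J_d)\subset J_{\hat s}$, and $s$ maps $J_c\times\rho_{\hat s}(J_d)$ to $\rho_s(J_c)\times J_d\subset J_s\times J_d$.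

Condition (8) is natural: if a generator $s$ sends a pair $(x,y)$ in a product of two different arcs to another such pair, then only one point can be pushed into $I_s$, so the other must come out of $I_{\hat s}$.

**Proposition 3.** Under (H1)–(H3), $\rho$ is non elementary, $L_{\rho(\Gamma)}=\Lambda:=\bigcap_n\Lambda_n$ with $\Lambda_n=\bigcup_{|w|=n}I_w$, this is a Cantor set, and $\rho$ preserves a smooth positive area form $\omega$ on $\mathcal C$ which equals $\omega_{cd}$ at all points of $(L\cap I_c)\times(L\cap I_d)$, $c\neq d$.

**Step 1: coding the limit set.** If $s_n\neq\hat s_{n-1}$, then $\rho_{s_{n-1}}(I_{s_n})\subset\mathrm{int}\,I_{s_{n-1}}$, so $I_{s_1\dots s_n}\subset\mathrm{int}\,I_{s_1\dots s_{n-1}}$. If two different words of length $n$ have longest common prefix $u$, their arcs lie in $\rho(u)I_s$ and $\rho(u)I_t$ with $s\ne t$, so they are disjoint. With (H2), infinite reduced words $\xi$ correspond bijectively to points $\pi(\xi)=\bigcap_nI_{\xi|n}$ of $\Lambda$, where $\xi|n$ is the prefix of length $n$. The map $\pi$ is continuous on the compact space of infinite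 reduced words, which is perfect and totally disconnected, since each word has $2k-1\ge3$ continuations. So $\Lambda$ is a Cantor set.

If $s\xi$ is reduced, then $\rho_s\pi(\xi)=\pi(s\xi)$ by definition of $I_w$. If $\xi=\hat s\xi'$, then $\rho_s\pi(\xi)=\rho_s\rho_{\hat s}\pi(\xi')=\pi(\xi')$. So $\pi$ is equivariant and $\Lambda$ is invariant.

*Non elementary.* If $\mu$ were an invariant probability measure, (H1) would give $\mu(I_s)=1-\mu(\mathrm{int}\,I_{\hat s})$. Summing $\mu(I_s)+\mu(\mathrm{int}\,I_{\hat s})=1$ over the $k$ generators gives total mass $k\ge2$ on disjoint sets, a contradiction.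

*Minimality.* Let $x\in\mathbb S^1$ and let $w=s_1\dots s_n$ be reduced. Among the at least three letters $t\neq\hat s_n$, at most one has $x\in I_{\hat t}$. For another one, $\rho_tx\in I_t$, so $\rho(wt)x\in I_{wt}\subset I_w$. By (H2) every orbit closure contains $\Lambda$, which is closed and invariant. So $\Lambda=L_{\rho(\Gamma)}=:L$. Let $\Omega=\mathbb S^1\setminus L$.

**Step 2: the action off $L$ is free and proper.** This will let us choose the form freely there. Let $K=\mathbb S^1\setminus\bigcup_s\mathrm{int}\,I_s$ (in this section $K$ is a compact set, not a curvature). For a reduced $w=s_1\dots s_n\ne1$, $K\subset\mathbb S^1\setminus\mathrm{int}\,I_{\hat s_n}$ gives $\rho_{s_n}K\subset I_{s_n}$, so $\rho(w)K\subset I_w$. If $|w|\ge2$, $I_w\subset\mathrm{int}\,I_{s_1}$ is disjoint from $K$. Also $K\cap L=\emptyset$ because $L\subset\Lambda_2\subset\bigcup_s\mathrm{int}\,I_s$. We claim that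
$$\mathbb S^1\setminus\Lambda_n\subset\bigcup_{|\gamma|<n}\rho(\gamma)K.\tag{9}$$
Let $x\notin\Lambda_n$, and let $m\le n$ be minimal with $x\notin\Lambda_m$. If $m=1$, then $x\in K$. Otherwise $x\in I_w$ with $w=s_1\dots s_{m-1}$. Put $y=\rho(w)^{-1}x$. Then $y\in\rho_{s_{m-1}}^{-1}(I_{s_{m-1}})=\mathbb S^1\setminus\mathrm{int}\,I_{\hat s_{m-1}}$, and $y\notin I_t$ for $t\neq\hat s_{m-1}$, because $x\notin I_{wt}=\rho(w)I_t$. So $y\in K$, and (9) follows. Hence $\Omega=\rho(\Gamma)K$.

A compact $F\subset\Omega$ lies in some $\mathbb S^1\setminus\Lambda_n$, since these open sets increase to $\Omega$. If $\rho(\gamma)F\cap F\ne\emptyset$, then by (9) there are $\eta,\eta'$ of length $<n$ with $\rho(\eta'^{-1}\gamma\eta)K\cap K\neq\emptyset$, so $|\eta'^{-1}\gamma\eta|\le1$. This allows finitely many $\gamma$. So $\Gamma$ acts properly on $\Omega$; stabilizers are finite, hence trivial as $\Gamma$ is torsion free. Compact subsets of $\Omega\times\Omega\setminus\Delta$ have compact projections to $\Omega$, so the action there is also free and proper, and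
$$Q=(\Omega\times\Omega\setminus\Delta)/\Gamma$$
is a Hausdorff, second countable, oriented smooth surface.

**Step 3: the local forms are compatible.** Let $W_0=\bigsqcup_{c\neq d}J_c\times J_d$ and let $\omega_1$ be $\omega_{cd}$ on $J_c\times J_d$, so $\tau^*\omega_1=-\omega_1$. We claim: if $(x,y)\in W_0$ and $\gamma(x,y)\in W_0$, then $\gamma^*\omega_1=\omega_1$ at $(x,y)$.

We use induction on $n=|\gamma|$; the case $n=0$ is trivial. Write $\gamma=s_n\cdots s_1$ reduced, $x\in J_c$, $y\in J_d$. We first observe:

(O) *For no $i$ do both coordinates of $s_i\cdots s_1(x,y)$ lie in $I_{s_i}$.* Otherwise, since $\rho_{s_{i+1}}(I_{s_i})\subset I_{s_{i+1}}$ and so on, both coordinates of $\gamma(x,y)$ would lie in $I_{s_n}\subset J_{s_n}$, and $\gamma(x,y)\notin W_0$.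

Put $s=s_1$. As $c\neq d$, at most one of them is $\hat s$; using $\tau$ we may assume $c\neq\hat s$. Then $\rho_sx\in\mathrm{int}\,I_s$. By (O), $y_1:=\rho_sy\notin I_s$, i.e. $y\in\mathrm{int}\,I_{\hat s}$, so $d=\hat s$. Next we show $y_1\in J_e$ for some $e\neq s$. If $n=1$, then $(\rho_sx,y_1)\in W_0$ and its first coordinate is in $J_s$, which gives this. If $n\ge2$ and $y_1\notin I_{\hat s_2}$, then $\rho_{s_2}y_1\in I_{s_2}$, and $\rho_{s_2}\rho_sx\in I_{s_2}$ because $s\ne\hat s_2$; this contradicts (O). So $y_1\in I_{\hat s_2}\subset J_e$ with $e=\hat s_2\neq s$.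

Thus $(x,y)\in J_c\times\rho_{\hat s}(J_e)$ with $c\neq\hat s$, $e\neq s$. By (8), $s^*\omega_1=\omega_1$ at $(x,y)$, and $s(x,y)\in J_s\times J_e\subset W_0$. Apply the induction hypothesis to $s_n\cdots s_2$ at $s(x,y)$. The claim is proved.

Consequently $\omega_1$ extends uniquely to a smooth $\Gamma$-invariant form $\omega_N$ on the open set $N=\Gamma W_0$: at $\gamma(z)$, $z\in W_0$, put $(\gamma^{-1})^*\omega_1$. It is positive since $\Gamma$ preserves orientation.

**Step 4: covering $\mathcal C$ by $N$ and a set staying away from $L$.** Let $K_1=\mathbb S^1\setminus\Lambda_2$. It is open, it contains $K$, by (9) it is contained in $\bigcup_{|\eta|\le1}\rho(\eta)K$, and $\overline{K_1}=\mathbb S^1\setminus\mathrm{int}\,\Lambda_2\subset\Omega$, since $L\subset\Lambda_3\subset\mathrm{int}\,\Lambda_2$. Let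
$$U=\Big(K_1\times K_1\ \cup\ \bigcup_{s}K_1\times\rho_sK_1\Big)\setminus\Delta,\qquad V=\Gamma U\subset\Omega\times\Omega\setminus\Delta .$$
Both are open, and $V$ is invariant.

*$N\cup V=\mathcal C$.* Let $(x,y)\in\mathcal C$. If $x,y\in L$, remove the common prefix $w$ of their codes: $w^{-1}(x,y)\in I_s\times I_t$ with $s\neq t$, so $(x,y)\in N$.

If $y\in\Omega$, we may move $(x,y)$ by $\Gamma$ so that $y\in K$. If $x\in K$, then $(x,y)\in U$. Otherwise $x\in\mathrm{int}\,I_s$ for some $s$; put $(x_1,y_1)=\hat s(x,y)$. Then $y_1\in\rho_{\hat s}K\subset I_{\hat s}$ and $x_1\notin I_{\hat s}$. Either $x_1\in I_t$ with $t\neq\hat s$, and $(x_1,y_1)\in W_0$; or $x_1\in K$, and $(x_1,y_1)\in K\times\rho_{\hat s}K$ with $x_1\neq y_1$, so $(x_1,y_1)\in U$.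

If $x\in\Omega$, we may assume $x\in K$. If $y\in K$, then $(x,y)\in U$. Otherwise $y\in\mathrm{int}\,I_s$, and with $(x_1,y_1)=\hat s(x,y)$ we have $x_1\in I_{\hat s}$, $y_1\notin I_{\hat s}$. Either $y_1\in I_t$ with $t\ne\hat s$, and $(x_1,y_1)\in W_0$; or $y_1\in K$, and $(x,y)\in K\times\rho_sK$, so $(x,y)\in U$.

*The closure of $V$ in $\mathcal C$ is contained in $\Omega\times\Omega$.* Let $(x_n,y_n)=\gamma_n(u_n,v_n)\to(x,y)\in\mathcal C$ with $(u_n,v_n)\in U$. If $|\gamma_n|$ is bounded along a subsequence, we may take $\gamma_n=\gamma$ constant, and $(x,y)\in\gamma\overline U\subset\Omega\times\Omega$, because $\overline{K_1}$ and $\rho_s\overline{K_1}$ lie in $\Omega$. Otherwise $|\gamma_n|\to\infty$. By (9), $x_n\in\rho(\gamma_n\eta_n)K$ and $y_n\in\rho(\gamma_n\eta_n')K$ with $|\eta_n|\le1$, $|\eta_n'|\le2$. Reducing these products cancels at most two letters at the end of $\gamma_n$, so the two reduced words share a prefix $w_n$ of length $m_n\ge|\gamma_n|-2$. Once $m_n\geq1$, both $x_n$ and $y_n$ lie in $I_{w_n}$, so $|x_n-y_n|\le\varepsilon_{m_n}\to0$. This contradicts $x\ne y$.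

**Step 5: gluing in the quotient.** $N\cap(\Omega\times\Omega)$ and $V$ are open, invariant and cover $\Omega\times\Omega\setminus\Delta$; let $N_Q,V_Q$ be their images, an open cover of $Q$. Choose a smooth $\chi:Q\to[0,1]$ with $\mathrm{supp}\,\chi\subset N_Q$ and $\mathrm{supp}(1-\chi)\subset V_Q$, and write $\chi$ also for its lift. Let $\omega_2$ be the lift of a positive area form on $Q$, and $Z\subset V$ the preimage of $\mathrm{supp}(1-\chi)$.

$Z$ is closed in $\Omega\times\Omega\setminus\Delta$, and its closure in $\mathcal C$ lies in $\Omega\times\Omega$ by Step 4, so $Z$ is closed in $\mathcal C$. Moreover $\mathcal C\setminus Z\subset N$: a point of $\Omega\times\Omega$ outside $Z$ has $\chi=1$, hence lies in $N$; a point not in $\Omega\times\Omega$ is not in $V$, hence lies in $N$. Put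
$$\omega=\omega_N\ \text{ on }\mathcal C\setminus Z,\qquad \omega=\chi\,\omega_N+(1-\chi)\,\omega_2\ \text{ on }\Omega\times\Omega\setminus\Delta ,$$
where $\chi\,\omega_N$ is $0$ off $N$. On the overlap $\chi=1$, so the definitions agree. Both sets are open, and $\omega$ is smooth, positive and invariant. Since $L^{(2)}\cap Z=\emptyset$, $\omega=\omega_N=\omega_{cd}$ on $(L\cap I_c)\times(L\cap I_d)$. $\blacksquare$

## 6. A locally affine counterexample

Proposition 3 reduces the problem to finding maps that satisfy (8). The simplest choice is $\omega_{cd}=dx\wedge dy$: then (8) says that $s$ expands $\rho_{\hat s}(J_d)$ by the factor by which it contracts $J_c$. We make all contractions equal to $\frac1{10}$.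

**Theorem A.** There is a non elementary area-preserving $\rho:F_2\to\mathrm{Diff}(\mathbb S^1)$ which is not $L$-differentially Fuchsian.

**Step 1: construction.** Let $S=\{a,b,A,B\}$ with $A=a^{-1}$, $B=b^{-1}$. Let $J_a,J_b,J_A,J_B$ be the open arcs of length $\frac18$ centered at $0,\frac14,\frac12,\frac34$, and $I_s\subset J_s$ the closed concentric arc of length $\frac1{16}$. For $c\neq\hat s$ choose an affine map $\varphi_{sc}:\overline{J_c}\to\mathrm{int}\,I_s$ of derivative $\frac1{10}$, such that for fixed $s$ the three images are disjoint and lie along $I_s$ in the same order as the $\overline{J_c}$ lie along the arc $\mathbb S^1\setminus\mathrm{int}\,I_{\hat s}$. There is room, since $3\cdot\frac1{80}<\frac1{16}$.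

For $s\in\{a,b\}$ let $\rho_s$ be a smooth orientation-preserving diffeomorphism such that

- $\rho_s=\varphi_{sc}$ on $\overline{J_c}$ for $c\neq\hat s$;
- $\rho_s=\varphi_{\hat sc}^{-1}$ on $\varphi_{\hat sc}(\overline{J_c})\subset\mathrm{int}\,I_{\hat s}$ for $c\ne s$;
- $\rho_s$ maps the two endpoints of $\mathbb S^1\setminus\mathrm{int}\,I_{\hat s}$ to those of $I_s$, initial to initial and final to final.

These prescriptions concern disjoint closed arcs and points. They preserve cyclic order: the arcs $\overline{J_c}$, $c\ne\hat s$, lie in the open arc $\mathbb S^1\setminus I_{\hat s}$, which goes to $\mathrm{int}\,I_s$, and the arcs $\varphi_{\hat sc}(\overline{J_c})$, $c\ne s$, lie in $\mathrm{int}\,I_{\hat s}$, which goes to $\mathbb S^1\setminus I_s$, with the orders chosen to match. To interpolate, prescribe derivative $1$ near the two endpoints. On each complementary interval one needs a positive smooth function (the derivative of $\rho_s$) with prescribed germs at the two ends and prescribed positive integral; it exists, because the germs may be kept on intervals so short that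 they contribute less than the required integral, and the middle supplies the rest. Put $\rho_{\hat s}=\rho_s^{-1}$; then the three properties hold for all $s\in S$. This defines $\rho$ on $F_2$.

**Step 2: hypotheses of Proposition 3.** (H1) is the third property. For (H2), $I_w=\varphi_{s_1s_2}\cdots\varphi_{s_{n-1}s_n}(I_{s_n})$ has length $10^{-(n-1)}/16$. For (H3), take $\omega_{cd}=dx\wedge dy$; clearly $\tau^*\omega_{cd}=-\omega_{dc}$. On $J_c\times\rho_{\hat s}(J_d)$ with $c\neq\hat s$, $d\neq s$, the derivative of $\rho_s$ is $\frac1{10}$ in the first variable. In the second it is $10$, as $\rho_s$ inverts $\varphi_{\hat sd}$ there. So $s^*(dx\wedge dy)=dx\wedge dy$. Hence $\rho$ is non elementary and area-preserving, and $L$ is a Cantor set.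

**Step 3: the trace identity fails.** Let $w=s_1\dots s_n\in\{a,\ b,\ ab,\ aB\}$ and $x_w=\pi(www\cdots)\in L$. By equivariance of $\pi$, $\rho(w)x_w=x_w$. Near $x_w\in I_{s_1}$ one has $\rho(w)=\varphi_{s_1s_2}\cdots\varphi_{s_{n-1}s_n}\varphi_{s_ns_1}$ (here $s_1\ne\hat s_n$ is used), so $\rho(w)'(x_w)=10^{-n}$.

Suppose $h$ is as in the definition and $j=h\rho h^{-1}$. By (3), $j(w)$ has a fixed point with derivative $10^{-n}$, so its lifts have $|\mathrm{tr}|=10^{n/2}+10^{-n/2}$. Let $X,Y\in\mathrm{SL}(2,\mathbb R)$ lift $j(a),j(b)$. Then
$$|\mathrm{tr}X\,\mathrm{tr}Y|=\Big(\sqrt{10}+\tfrac1{\sqrt{10}}\Big)^2=12.1,\qquad|\mathrm{tr}(XY)|=|\mathrm{tr}(XY^{-1})|=10.1 .$$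
So $\mathrm{tr}(XY)+\mathrm{tr}(XY^{-1})\in\{0,\pm20.2\}$, contradicting (4). $\blacksquare$

The proof of (3) uses only that $h_{/L}$ is differentiable with nonzero derivative at the fixed point. So no $h$ conjugating $\rho$ to a Fuchsian representation has this property at all four points $x_a,x_b,x_{ab},x_{aB}$. Note also that $f=1$ on $(L\cap I_c)\times(L\cap I_d)$ for $c\neq d$, and derivatives of $f$ there are determined by these values, since $L$ is perfect. So the constant of Section 2 is $K=0$ in this example, while it is $-\frac12$ for $\omega_0$.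

## 7. Two lemmas on conjugacies defined on the limit set

We return to a general non elementary $\rho$ preserving $f\,dx\wedge dy$, with the notation of Section 2. To decide which $\rho$ are $L$-differentially Fuchsian we need to pass between maps of $L$ and conjugacies of the circle. The first lemma says that a conjugacy on $L$ is enough.

**Lemma 4.** Let $h_L:L\to\mathbb S^1$ be a continuous cyclic-order-preserving injection and $j:\Gamma\to\mathrm{PSL}(2,\mathbb R)$ a homomorphism with $h_L\rho(\gamma)=j(\gamma)h_L$ on $L$. Then $h_L$ extends to $h\in\mathrm{Homeo}(\mathbb S^1)$ with $h\rho h^{-1}=j$.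

*Proof.* If $L=\mathbb S^1$, a continuous injection of the circle into itself is a homeomorphism, and there is nothing to do. Let $L$ be a Cantor set.

**Step 1: $j_0(\Gamma)$ is discrete.** The closure $G$ of $j_0(\Gamma)$ is a Lie group whose Lie algebra $\mathfrak g$ is normalized by $G$. If $\dim\mathfrak g=1$, then $G$ preserves the set of zeros in the closed disc of a nonzero Killing field: one interior point, one boundary point, or two boundary points. If $\dim\mathfrak g=2$, then $\mathfrak g$ is conjugate to the upper triangular algebra, and $G$ fixes the corresponding boundary point. Both are excluded since $j_0$ is non elementary. If $\dim\mathfrak g=3$, then $j_0(\Gamma)$ is dense in $\mathrm{PSL}(2,\mathbb R)$ and all its orbits on the circle are dense, contrary to $L\neq\mathbb S^1$. So $\mathfrak g=0$.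

**Step 2: gaps and their stabilizers.** If $\rho(\gamma)$ is the identity on $L$, then $j_0(\gamma)$ fixes at least three points, so $j_0(\gamma)=1$ and $\rho(\gamma)=\mathrm{id}$; also $j(\gamma)$ fixes the infinite set $h_L(L)$, so $j(\gamma)=1$. Let $U=(\alpha,\beta)$ be a gap of $L$, i.e. a component of the complement, and $\Gamma_U$ its stabilizer; it fixes $\alpha\neq\beta$. Since $h_L$ preserves cyclic order, the gaps of the compact perfect set $h_L(L)$ are the arcs $(h_L\alpha,h_L\beta)$. The group $j_0(\Gamma_U)$ is discrete and fixes two points of the circle, so it is a discrete subgroup of a one-parameter hyperbolic group. Hence $\rho(\Gamma_U)$ is trivial, or is generated by some $\rho(\gamma)$ with $\gamma$ hyperbolic and fixed points $\alpha,\beta$.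

**Step 3: extension to one gap.** If $\rho(\Gamma_U)$ is trivial, let $h_U:U\to(h_L\alpha,h_L\beta)$ be any increasing homeomorphism. Otherwise, replacing $\gamma$ by $\gamma^{-1}$, let $\beta$ be attracting. For $x\in L\setminus\{\alpha,\beta\}$, $j(\gamma)^nh_L(x)=h_L(\gamma^nx)\to h_L(\beta)$, while $j(\gamma)$ fixes $h_L(\alpha)$ and $h_L(\beta)$. So $j(\gamma)$ is not the identity; it is hyperbolic with attracting point $h_L\beta$ and repelling point $h_L\alpha$. The restrictions of $\rho(\gamma)$ to $U$ and of $j(\gamma)$ to $(h_L\alpha,h_L\beta)$ have no fixed point and move points in the same direction. Choose $x_0$ in $U$ and $z_0$ in the other arc, an increasing homeomorphism $[x_0,\gamma x_0]\to[z_0,j(\gamma)z_0]$, and extend it by equivariance under powers of $\gamma$. This gives an increasing homeomorphism $h_U$ conjugating them.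

**Step 4: extension to all gaps.** Do this for one gap $U$ in each orbit, and define $h$ on $\rho(\delta)U$ as $j(\delta)h_U\rho(\delta)^{-1}$, and $h=h_L$ on $L$. This is well defined: if $\rho(\delta)U=\rho(\delta')U$, then $\rho(\delta^{-1}\delta')=\rho(\gamma)^m$ for some $m$ (or is the identity), so $j(\delta^{-1}\delta')=j(\gamma)^m$ (or $1$) by Step 2, and $h_U$ intertwines these maps. The resulting $h$ maps gaps to gaps, is equivariant, and is a cyclic-order-preserving bijection of $\mathbb S^1$; hence it is a homeomorphism. $\blacksquare$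

The second lemma says that a conjugacy that is $C^1$ on $L$ computes $f$ on $L^{(2)}$.

**Lemma 5.** Let $\psi$ be a $C^1$ diffeomorphism of $\mathbb S^1$ whose restriction to $L$ coincides with that of a homeomorphism $h$ such that $j=h\rho h^{-1}$ is Fuchsian. Write $(\psi\times\psi)^*\omega_0=F\,dx\wedge dy$. Then $f=\mathrm{const}\cdot F$ on $L^{(2)}$.

*Proof.* On $L$, $\psi\rho(\gamma)=j(\gamma)\psi$. Both sides are $C^1$ on the circle and $L$ is perfect, so derivatives agree on $L$: $\psi'(\gamma x)\gamma'(x)=j(\gamma)'(\psi x)\,\psi'(x)$. Write $\omega_0=f_0\,dx\wedge dy$. For $(x,y)\in L^{(2)}$,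
$$F(\gamma x,\gamma y)\gamma'(x)\gamma'(y)=f_0(j(\gamma)\psi x,j(\gamma)\psi y)\,j(\gamma)'(\psi x)\,j(\gamma)'(\psi y)\,\psi'(x)\psi'(y)=F(x,y).$$
So $F/f$ is continuous and invariant on $L^{(2)}$, and Lemma 2 applies. $\blacksquare$

## 8. The Ptolemy relation

By (2), the density of $\omega_0$ is, up to a constant, the inverse square of the chord length between two points of a round circle. Chord lengths satisfy Ptolemy's theorem: for a cyclically ordered quadrilateral inscribed in a circle, the product of the diagonals is the sum of the products of opposite sides. This turns out to be the only obstruction.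

**Theorem C.** Let $\rho$ be non elementary, preserving $f\,dx\wedge dy$ ($f>0$), and let $g=f^{-1/2}$. The following are equivalent:

- (i) $\rho$ is $L$-differentially Fuchsian;
- (i') there is $h\in\mathrm{Homeo}(\mathbb S^1)$ with $h\rho h^{-1}$ Fuchsian and $h_{/L}$ the restriction of a $C^1$ diffeomorphism of $\mathbb S^1$;
- (ii) for all cyclically ordered distinct $x,y,z,t\in L$,
$$g(x,z)\,g(y,t)=g(x,y)\,g(z,t)+g(y,z)\,g(x,t).\tag{10}$$

Before the proof, here is the test on Section 6. Take one point of $L$ in each of the four arcs. There $g=1$ for each pair, and (10) reads $1=1+1$. So the action of Theorem A fails (ii), in agreement with Theorem A.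

**Step 1: (i)$\Rightarrow$(i')$\Rightarrow$(ii).** The first implication is clear, since $h_{/L}$ is the restriction of a smooth circle diffeomorphism. For the second, let $\psi$ be the $C^1$ diffeomorphism. By Lemma 5 and (2), on $L^{(2)}$,
$$g(x,y)=\mathrm{const}\cdot|\sin\pi(\psi x-\psi y)|\cdot|\psi'(x)\psi'(y)|^{-1/2}.$$
In (10) each of the three products contains each of $x,y,z,t$ exactly once, so the factors $|\psi'|^{-1/2}$ and the constant cancel. The number $2|\sin\pi(\psi x-\psi y)|$ is the length of the chord between $e^{2\pi i\psi x}$ and $e^{2\pi i\psi y}$, and $\psi$ preserves or reverses cyclic order, so (10) is Ptolemy's theorem.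

The remaining steps prove (ii)$\Rightarrow$(i).

**Step 2: a map to the projective line.** We turn (10) into a Plücker relation by adding signs. Recall from Section 2 that $g$ is symmetric on $L^{(2)}$. Fix $r\in L$ and order $L$ by cutting the circle just before $r$, so that $r=\min L$. Put $G(x,y)=g(x,y)=-G(y,x)$ for $x<y$, and $G(x,x)=0$. Then (10) says
$$G(x,y)G(z,t)-G(x,z)G(y,t)+G(x,t)G(y,z)=0\tag{11}$$
for $x<y<z<t$. The left side is the Pfaffian of the antisymmetric matrix of values of $G$ at the four points, so it changes sign when two variables are exchanged, and it vanishes when two of them coincide. So (11) holds for all $x,y,z,t\in L$. Fix distinct $p,q\in L\setminus\{r\}$ and put $v(x)=(G(x,p),G(x,q))\in\mathbb R^2$. By (11) applied to $x,y,p,q$,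
$$\det(v(x),v(y))=G(x,p)G(y,q)-G(x,q)G(y,p)=G(x,y)\,G(p,q)\qquad(x,y\in L).\tag{12}$$
For $x\ne y$ this is nonzero. So $v(x)\neq0$, and $h:=[v]:L\to\mathbb{RP}^1$ is injective.

**Step 3: $h$ is smooth.** The order jumps at $r$ and $g$ is singular on the diagonal, so the points $p,q,r$ need care.

- Near $x_0\in L\setminus\{p,q,r\}$, $G(\cdot,p)=\pm g(\cdot,p)$ and $G(\cdot,q)=\pm g(\cdot,q)$ with fixed signs, so $v$ is the restriction of a smooth function.
- Near $r$: points $x\in L$ just after $r$ satisfy $x<p,q$, so $v(x)=(g(x,p),g(x,q))$; points just before $r$ satisfy $x>p,q$, so $v(x)=-(g(x,p),g(x,q))$. Hence $[v]$ is the restriction of $[g(\cdot,p):g(\cdot,q)]$.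
- Near $p$: $G(\cdot,q)$ causes no trouble. Choose distinct $p',q'\in L\setminus\{r,p\}$. By (11) applied to $x,p,p',q'$,
$$G(x,p)=\frac{G(x,p')G(p,q')-G(x,q')G(p,p')}{G(p',q')},$$
which is the restriction of a smooth function near $p$. Near $q$ argue in the same way.

So, locally and up to sign, $v$ is the restriction of a smooth function. In particular $h$ is Whitney smooth, and a homeomorphism onto its image. As $L$ is perfect, $v'$ is well defined on $L$, locally and up to the same sign as $v$, and $h'(x)\neq0$ if and only if $\det(v'(x),v(x))\ne0$.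

**Step 4: cyclic order.** For $x<y<z$, (12) shows that
$$\det(v(x),v(y))\,\det(v(y),v(z))\,\det(v(z),v(x))$$
has the sign of $-G(p,q)^3$, which is the same for all triples. This product does not change when one of the vectors is multiplied by $-1$, and its sign determines the cyclic orientation of the three lines. So $h$ preserves or reverses cyclic order. Exchanging $p$ and $q$ if necessary, which exchanges the components of $v$, we get that $h$ preserves it.

**Step 5: $h'\neq0$ on $H$.** Every point of $H$ is the attracting fixed point $P$ of some hyperbolic $\gamma$; let $Q$ be the other fixed point and $\lambda=\gamma'(P)$. As $P$ is attracting, $\lambda\le1$, so $\lambda<1$ and $\gamma'(Q)=\lambda^{-1}$ by Lemma 1. From (1),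
$$g(\gamma x,\gamma y)=\gamma'(x)^{1/2}\gamma'(y)^{1/2}g(x,y).\tag{13}$$
The function $t([u])=\det(u,v(P))/\det(u,v(Q))$ is a chart of $\mathbb{RP}^1$ near $h(P)$ that vanishes at $h(P)$. For $x\in L\setminus\{P,Q\}$, (12) gives $|t(h(x))|=g(x,P)/g(x,Q)$, and then (13) gives
$$\frac{|t(h(\gamma x))|}{|t(h(x))|}=\frac{g(\gamma x,P)\,g(x,Q)}{g(\gamma x,Q)\,g(x,P)}=\Big(\frac{\gamma'(P)}{\gamma'(Q)}\Big)^{1/2}=\lambda .$$
So $|t(h(\gamma^nx))|=\lambda^n|t(h(x))|$. On the other hand, Lemma 1 with $p=Q$, $q=P$ gives a diffeomorphism $D$ of $\mathbb S^1\setminus\{Q\}$ onto $\mathbb R$ with $D(P)=0$ and $D\circ\gamma=\lambda D$, so $|\gamma^nx-P|\le C\lambda^n$. Therefore $|t(h(\gamma^nx))|/|\gamma^nx-P|$ is bounded below by a positive constant along a sequence of $L$ tending to $P$, and $(t\circ h)'(P)\neq0$.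

**Step 6: $h'\ne0$ on all of $L$.** The curvature carries the information from $H$ to $L$. By (12), $f=g^{-2}=G(p,q)^2/\det(v(x),v(y))^2$ on $L^{(2)}$. Since $L$ is perfect, we may differentiate this along $L$ first in $x$, then in $y$:
$$\partial_x\log f=-2\,\frac{\det(v'(x),v(y))}{\det(v(x),v(y))},$$
$$\partial_x\partial_y\log f=-2\,\frac{\det(v'(x),v'(y))\det(v(x),v(y))-\det(v'(x),v(y))\det(v(x),v'(y))}{\det(v(x),v(y))^2}.$$
The Plücker identity $\det(a,c)\det(b,d)-\det(a,d)\det(b,c)=\det(a,b)\det(c,d)$ with $a=v'(x)$, $b=v(x)$, $c=v'(y)$, $d=v(y)$, together with $\kappa=K$ on $L^{(2)}$, gives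
$$Kf=-2\,\frac{\det(v'(x),v(x))\,\det(v'(y),v(y))}{\det(v(x),v(y))^2}\qquad\text{on }L^{(2)}.\tag{14}$$
Taking $x\neq y$ in $H$, Step 5 gives $K\neq0$. Then the left side of (14) never vanishes, so $\det(v'(x),v(x))\neq0$ for all $x\in L$.

By the inverse function theorem, near each point of $L$ a local smooth extension of $h$ is a local diffeomorphism. Since $h$ is a homeomorphism onto $h(L)$, the local inverses restrict to $h^{-1}$ near each point of $h(L)$, so $h^{-1}$ is Whitney smooth. So $h$ is a diffeomorphism $L\to h(L)$.

**Step 7: equivariance.** For distinct $x_1,\dots,x_4\in L$ and $v_i=v(x_i)$, the cross-ratio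
$$\frac{\det(v_1,v_3)\det(v_2,v_4)}{\det(v_1,v_4)\det(v_2,v_3)}$$
of the lines $h(x_i)$ has absolute value $\frac{g(x_1,x_3)g(x_2,x_4)}{g(x_1,x_4)g(x_2,x_3)}$ by (12). This is $\Gamma$-invariant, because the derivative factors in (13) cancel. The sign of the cross-ratio depends only on the cyclic order of the $h(x_i)$, hence of the $x_i$, and $\rho(\gamma)$ preserves it. So $(h(\gamma x_i))_i$ and $(h(x_i))_i$ have equal cross-ratios. Let $j(\gamma)$ be the projective map sending $h(x_i)$ to $h(\gamma x_i)$ for three chosen points; by equality of cross-ratios, $h\rho(\gamma)=j(\gamma)h$ on $L$, and $j(\gamma)$ is the only projective map with this property. It preserves the cyclic order on the infinite set $h(L)$, so it preserves orientation and $j(\gamma)\in\mathrm{PSL}(2,\mathbb R)$. By uniqueness $j$ is a homomorphism. Lemma 4 extends $h$ to a homeomorphism conjugating $\rho$ to $j$, which proves (i). $\blacksquare$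

## 9. Bending a Schottky group by projective maps on pieces

We now use the freedom found in Section 4: one projective map for each pair of pieces. Let $\Gamma\subset\mathrm{PSL}(2,\mathbb R)$ be a Schottky group, free on $k\geq2$ hyperbolic generators, with pairwise disjoint closed arcs $I_s$ ($s\in S$) such that $s(\mathbb S^1\setminus\mathrm{int}\,I_{\hat s})=I_s$. Choose open arcs $J_s,J_s^1$ with $I_s\subset J_s\subset\overline{J_s}\subset J_s^1$ and the $\overline{J_s^1}$ pairwise disjoint.

Consider families $\mathbf A=(A_{cd})_{c\neq d\in S}$ in $\mathrm{PSL}(2,\mathbb R)$ near $1$ with $A_{dc}=A_{cd}^{-1}$. Write $A_{sd}=\exp X_{sd}$ with $X_{sd}$ small, and regard $X_{sd}$ as a vector field on $\mathbb S^1$. Let $\chi_d$ be a smooth cutoff supported in $J_d^1$ and equal to $1$ near $\overline{J_d}$, and let $n_s$ be the time-one flow of $\sum_{d\neq s}\chi_dX_{sd}$. For $\mathbf A$ close to $1$, trajectories starting in $J_d$ stay where $\chi_d=1$ up to time one. Hence $n_s=A_{sd}$ on $J_d$ for $d\ne s$, $n_s(J_d^1)=J_d^1$, and $n_s=\mathrm{id}$ off $\bigcup_{d\neq s}J_d^1$. In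 particular $A_{sd}J_d\subset J_d^1$, and $n_s=\mathrm{id}$ on $J^1_s$. Define
$$\rho_{\mathbf A}(s)=n_s^{-1}\,s\,n_{\hat s}.$$
Then $\rho_{\mathbf A}(\hat s)=n_{\hat s}^{-1}\hat s\,n_s=\rho_{\mathbf A}(s)^{-1}$, so $\rho_{\mathbf A}$ is a representation of $\Gamma$, and it tends to the inclusion $\mathrm{id}_\Gamma$ in $C^\infty$ on generators as $\mathbf A\to1$.

**Theorem D.** For $\mathbf A$ close enough to $1$, $\rho_{\mathbf A}$ is non elementary and area-preserving. It is $L$-differentially Fuchsian if and only if $A_{cd}A_{de}=A_{ce}$ for all distinct $c,d,e\in S$. Families violating the condition exist arbitrarily close to $1$: the condition cuts out a subset of dimension $3(2k-1)$ in a parameter space of dimension $3k(2k-1)$. So there are counterexamples arbitrarily $C^\infty$-close to $\Gamma$.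

We write $\rho=\rho_{\mathbf A}$ and verify the hypotheses of Proposition 3.

**Step 1: (H1) and the form of $\rho_s$.** Since $n_{\hat s}=\mathrm{id}$ on $I_{\hat s}$, $n_{\hat s}$ preserves $\mathbb S^1\setminus\mathrm{int}\,I_{\hat s}$; $s$ maps this onto $I_s$, where $n_s^{-1}=\mathrm{id}$. This is (H1). On $J_c$ with $c\neq\hat s$, $n_{\hat s}=A_{\hat sc}$ maps $J_c$ into $J_c^1$, which is disjoint from $I_{\hat s}$; then $s$ maps it into $\mathrm{int}\,I_s$, where $n_s^{-1}=\mathrm{id}$. So
$$\rho_s=\varphi_{sc}:=s\,A_{\hat sc}\quad\text{on }J_c\qquad(c\neq\hat s).\tag{15}$$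

**Step 2: (H2) by the Hilbert metric.** For an open arc $J=(\alpha,\beta)$, in an affine chart containing $\overline J$, let $d_J$ be the metric with density $\frac1{x-\alpha}+\frac1{\beta-x}$. This is the derivative of $\log\frac{x-\alpha}{\beta-x}$, so distances are logarithms of cross-ratios, and a Möbius map $\varphi$ is an isometry from $(J,d_J)$ to $(\varphi(J),d_{\varphi(J)})$. If $J'=(\alpha',\beta')$ with $\overline{J'}\subset J$, the ratio of the density of $d_J$ to that of $d_{J'}$ is continuous and $<1$ on $J'$, and tends to $0$ at its ends. So there is $\theta<1$ with $d_J\le\theta\,d_{J'}$ on $J'$. Since $\overline{\varphi_{sc}(J_c)}\subset I_s\subset J_s$, a common $\theta<1$ works for the finitely many pairs: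
$$d_{J_s}(\varphi_{sc}x,\varphi_{sc}y)\le\theta\,d_{J_c}(x,y)\qquad(x,y\in J_c).$$
As $I_w=\varphi_{s_1s_2}\cdots\varphi_{s_{n-1}s_n}(I_{s_n})$, its $d_{J_{s_1}}$-diameter is at most $\theta^{n-1}\max_c\mathrm{diam}_{d_{J_c}}I_c$. Since $I_w\subset I_{s_1}$, which is compact in $J_{s_1}$, the metrics are comparable there and (H2) follows.

**Step 3: (H3).** Let $\omega_{cd}=(1\times A_{cd})^*\omega_0$ on $J_c\times J_d$. It is defined because $A_{cd}J_d\subset J_d^1$ is disjoint from $J_c$. From $(1\times A_{cd})\tau=\tau(A_{cd}\times1)$, $\tau^*\omega_0=-\omega_0$ and the invariance of $\omega_0$ under the diagonal action of $A_{cd}^{-1}$,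
$$\tau^*\omega_{cd}=-(A_{cd}\times1)^*\omega_0=-(1\times A_{cd}^{-1})^*\omega_0=-\omega_{dc}.$$
Let $c\neq\hat s$, $d\neq s$. On $J_c\times\rho_{\hat s}(J_d)$, by (15), $\rho_s$ acts as $\varphi_{sc}\times\varphi_{\hat sd}^{-1}$, with $\varphi_{\hat sd}=\hat s\,A_{sd}$ and so $\varphi_{\hat sd}^{-1}=A_{sd}^{-1}s$. Hence
$$s^*\omega_{sd}=\big(sA_{\hat sc}\times A_{sd}A_{sd}^{-1}s\big)^*\omega_0=(A_{\hat sc}\times1)^*\omega_0=(1\times A_{c\hat s})^*\omega_0=\omega_{c\hat s}.$$
Proposition 3 applies: $\rho$ is non elementary, and it preserves a form $\omega=f\,dx\wedge dy$ which equals $\omega_{cd}$ on $L_c\times L_d$ for $c\ne d$, where $L_c=L\cap I_c$.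

**Step 4: the condition suffices.** Suppose $A_{cd}A_{de}=A_{ce}$ for all distinct $c,d,e$. Fix $c_0\in S$ and put $H_{c_0}=1$, $H_c=A_{c_0c}$ for $c\ne c_0$. Then $A_{cd}=H_c^{-1}H_d$ for all $c\neq d$: by the condition if $c,d,c_0$ are distinct, since $H_c^{-1}H_d=A_{cc_0}A_{c_0d}$, and directly otherwise. Put $j(s)=H_s\,s\,H_{\hat s}^{-1}$. As $j(\hat s)=j(s)^{-1}$ and $\Gamma$ is free, this defines a homomorphism $j:\Gamma\to\mathrm{PSL}(2,\mathbb R)$. Let $h=H_c$ on $L_c$. Since $H_cJ_c\subset J_c^1$ and the $J_c^1$ are disjoint and cyclically ordered as the $J_c$, $h$ is injective and preserves cyclic order; it is projective on each of the pieces $L_c$, which are open and closed in $L$, so it is a diffeomorphism onto its image.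

It is equivariant. On $L_c$ with $c\ne\hat s$, $\rho_s$ maps into $L_s$ and
$$h\rho_s=H_s\,s\,A_{\hat sc}=H_s\,s\,H_{\hat s}^{-1}H_c=j(s)h .$$
If $y\in L_{\hat s}$, then $y'=\rho_sy\in L$ lies outside $\mathrm{int}\,I_s$, and $L\subset\bigcup_d\mathrm{int}\,I_d$, so $y'\in L_d$ with $d\neq s$. The case just treated, for $\hat s$ instead of $s$, gives $h(y)=h(\rho_{\hat s}y')=j(\hat s)h(y')$, i.e. $j(s)h(y)=h(\rho_sy)$. By Lemma 4, $\rho$ is $L$-differentially Fuchsian.

**Step 5: the condition is necessary.** Let $h$ be as in the definition. Put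
$$\mathrm{cr}(x_1,x_2;z_1,z_2)=\frac{(x_1-z_2)(x_2-z_1)}{(x_1-z_1)(x_2-z_2)}$$
in affine coordinates; it is projectively invariant, and it is positive when the pairs $\{x_1,x_2\}$ and $\{z_1,z_2\}$ are unlinked (put $z_2=\infty$: it becomes $\frac{x_2-z_1}{x_1-z_1}$). The quantity
$$\frac{f(x_1,y_1)f(x_2,y_2)}{f(x_1,y_2)f(x_2,y_1)}$$
does not depend on coordinates, since derivative factors cancel. Let $c\neq d$, $x_1\neq x_2$ in $L_c$ and $y_1\neq y_2$ in $L_d$. Since $\omega=\omega_{cd}$ there, the quantity equals $\mathrm{cr}(x_1,x_2;A_{cd}y_1,A_{cd}y_2)^2$. By Lemma 5, applied to a smooth circle diffeomorphism that restricts to $h_{/L}$, it also equals $\mathrm{cr}(hx_1,hx_2;hy_1,hy_2)^2$. Both pairs of pairs are unlinked, as $x_1,x_2\in J_c$ and $A_{cd}y_1,A_{cd}y_2\in J_d^1$ lie in disjoint arcs, and $h$ preserves cyclic order on $L$. So both cross-ratios are positive, and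
$$\mathrm{cr}(x_1,x_2;A_{cd}y_1,A_{cd}y_2)=\mathrm{cr}(hx_1,hx_2;hy_1,hy_2).\tag{16}$$

Fix $x_2,y_1,y_2$. The left side is a Möbius function of $x_1$, and the right side is a Möbius function of $h(x_1)$; both take the value $1$ at $x_1=x_2$. So there is a projective $H_c$ with $h=H_c$ on $L_c$. As $L_c$ is infinite, $H_c$ is unique, and as $h$ preserves cyclic order on $L_c$, $H_c\in\mathrm{PSL}(2,\mathbb R)$. This holds for every $c\in S$. The right side of (16) becomes
$$\mathrm{cr}(H_cx_1,H_cx_2;H_dy_1,H_dy_2)=\mathrm{cr}(x_1,x_2;H_c^{-1}H_dy_1,H_c^{-1}H_dy_2).$$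
Both sides of (16) are now rational functions of $x_1$ that agree on the infinite set $L_c\setminus\{x_2\}$, so they agree identically. Comparing poles, $A_{cd}y_1=H_c^{-1}H_dy_1$. This holds for all $y_1\in L_d$, an infinite set, so $A_{cd}=H_c^{-1}H_d$ for all $c\neq d$. Hence $A_{cd}A_{de}=H_c^{-1}H_dH_d^{-1}H_e=A_{ce}$ for distinct $c,d,e$.

**Step 6: counting parameters.** $S$ has $2k$ elements, hence $k(2k-1)$ unordered pairs, and each contributes one free element of $\mathrm{PSL}(2,\mathbb R)$: the parameter space has dimension $3k(2k-1)$. By Steps 4 and 5 the families satisfying the condition are those of the form $A_{cd}=H_c^{-1}H_d$ with $H_{c_0}=1$, parametrized by the $2k-1$ elements $H_c=A_{c_0c}$, $c\ne c_0$: dimension $3(2k-1)$. As $k\ge2$, this is smaller. A violating family can be written down at once: choose one pair $c\neq d$ and $A_{cd}=A\ne1$ as close to $1$ as desired, $A_{dc}=A^{-1}$, and all other maps equal to $1$. For $e\ne c,d$ we have $A_{cd}A_{de}=A\neq1=A_{ce}$. Since $\rho_{\mathbf A}\to\mathrm{id}_\Gamma$ in $C^\infty$ on generators, these are counterexamples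 arbitrarily $C^\infty$-close to $\Gamma$. $\blacksquare$
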